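# The order of magnitude of the $Q_2$-free process in the hypercube

Logarithms are natural, $[d]=\{1,\dots,d\}$, and "with high probability" means with probability tending to $1$ as $d\to\infty$.

## 1. Faces, the $Q_2$-free process, and its final size

**Definition 1 (cube and faces).** For $d\ge2$ the hypercube $Q_d$ has vertex set $\{0,1\}^d$, and two vertices are adjacent when they differ in exactly one coordinate, called the direction of the edge. It has $d2^{d-1}$ edges. A copy of $Q_2$ in $Q_d$ is a $4$-cycle. Every $4$-cycle is a $2$-dimensional subcube $x,\ x+e_i,\ x+e_i+e_j,\ x+e_j$ with $i\ne j$ (addition mod $2$). Its set of four edges is called a *face*, or the $ij$-face at $x$.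

Write $D=d-1$. Two properties of faces carry the whole argument. First, *each edge lies in exactly $D$ faces*: such a face is determined by its second direction. Second, *two distinct edges lie in at most one common face*. Indeed, if the two edges meet, their directions are the two directions of the face; if they are opposite edges of a face, the second direction is the one in which they differ. The second property is called *linearity*. Example: $Q_3$ has $12$ edges and $6$ faces, each edge lies in $2$ faces, and two faces share one edge or none.

**Definition 2 ($Q_2$-free, saturated).** A spanning subgraph of $Q_d$ is $Q_2$-free if it contains no face, and $Q_2$-saturated if it is $Q_2$-free but adding any further edge of $Q_d$ creates a face. Example: in $Q_2$ any three of the four edges form a saturated subgraph, and two edges never do.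

**Definition 3 (the $(Q_d,Q_2)$-free process).** Start with the empty spanning subgraph $G_0$. Obtain $G_{i+1}$ from $G_i$ by adding one edge, uniformly random among all edges of $Q_d$ not in $G_i$ whose addition creates no copy of $Q_2$. Stop when there is no such edge. The last graph $G_M$ is $Q_2$-saturated, and its number of edges $M$ is a random variable.

Equivalently, take a uniformly random ordering of $E(Q_d)$, examine the edges in this order, and add each edge exactly when it creates no copy of $Q_2$ with the edges already added. For the equivalence, note that a rejected edge stays illegal forever, so all edges that are still legal are unexamined. Given the past, their relative order is uniform, so the next accepted edge is uniform among the legal ones. Example: for $d=2$ the first three edges are accepted and the fourth is rejected, so $M=3$.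

**Definition 4 (chosen, closed, open).** At a given moment an edge is *chosen* if it has been added; *closed* if it is not chosen but some face $f\ni e$ has $f\setminus e$ entirely chosen; *open* if it is neither. (We write $f\setminus e$ for $f\setminus\{e\}$.) Open edges are exactly those that can still be added, and closed edges stay closed. Example: in $Q_2$ after two additions the other two edges are open; after the third addition the last edge is closed.

**The question.** How large is $M$? The problem is from J. Robert Johnson and Trevor Pinto, "The $Q_2$-free process in the hypercube", arXiv:1804.09029 (2018). It is known that $M\ge c\,d^{2/3}2^d$ with high probability for some constant $c>0$. A heuristic based on the differential equations method predicts that with high probability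
$$c_1(\log d)^{1/3}d^{2/3}2^d\le M\le c_2(\log d)^{1/3}d^{2/3}2^d$$
for some constants $c_1,c_2>0$. Is this true? The answer is yes. Put $\Psi_d=(\log d)^{1/3}d^{2/3}$.

**Theorem 1.** With probability tending to $1$ as $d\to\infty$, $\ \frac17\Psi_d2^d\le M\le\frac{16}5\Psi_d2^d$.

**Theorem 2.** For every $\eta>0$ there is $c=c(\eta)>0$ such that for all large $d$, with probability at least $1-e^{-d^c}$:

* (a) $(\frac16-\eta)\Psi_d2^d\le M\le(\frac{19}6+\eta)\Psi_d2^d$;
* (b) all but at most $e^{-d^c}2^d$ vertices have degree in $G_M$ in $[(\frac13-\eta)\Psi_d,(\frac{19}3+\eta)\Psi_d]$.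

Moreover:

* (c) Fix $a\in(0,\frac1{27})$, put $S=(a\log D)^{1/3}$, and run the process up to the moment when each edge has been examined independently with probability $1-\exp(-D^{-1/3}\int_0^Se^{u^3}du)$. For some $c=c(a)>0$ and all large $d$, with probability at least $1-e^{-d^c}$, the current graph has $(1+o(1))\frac12a^{1/3}\Psi_d2^d$ edges, and $(1+o(1))D^{-a}d2^{d-1}$ edges of $Q_d$ can still be added.

Theorem 1 follows from Theorem 2(a), since $\frac17<\frac16$ and $\frac{19}6<\frac{16}5$. The sharp constant is not determined here.

## 2. The square and the three-dimensional cube by hand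

For $d=2$, $M=3$ always. For $d=3$, let $T$ be the set of edges *not* in $G_M$. That $G_M$ is $Q_2$-free means that $T$ meets every face. That it is saturated means that each edge of $T$ is the only edge of $T$ in some face. So $T$ is a minimal set of edges meeting all six faces. Every edge of $Q_3$ lies in exactly two faces, and two faces share an edge exactly when they are not opposite. Draw the six faces as the vertices $\pm x,\pm y,\pm z$ of an octahedron; then the $12$ edges of $Q_3$ become the $12$ edges of the octahedron, and $T$ becomes a minimal edge cover. In a minimal edge cover every edge has an endpoint covered by no other edge, so the components are stars, and with $c$ stars it has $6-c$ edges. Hence $M=12-(6-c)=6+c$.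

Each star has at least two vertices, so $c\le3$. A single star would need a vertex of degree $5$, but degrees are $4$, so $c\ge2$. Both values occur: $\{(+x,+y),(-x,+z),(-y,-z)\}$ has $c=3$, and the stars with center $+y$ and leaves $\pm x$, and center $-y$ and leaves $\pm z$, have $c=2$. Every saturated graph is a possible outcome (let its edges come first in the order), so for $d=3$ the value of $M$ is $8$ or $9$, each with positive probability. Already here $M$ is random, and we need the typical behavior.

## 3. Clocks, classes of faces, and the equation $q'=-3s^2q$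

**Constants.** Fix $a\in(0,\frac1{27})$ and put $\delta=\frac{1-27a}{100}$, so $27a+100\delta=1$. Writing $pa+p'\delta=\frac p{27}(27a)+\frac{p'}{100}(100\delta)$ we see that
$$pa+p'\delta\le\tfrac5{27}<\tfrac13\qquad\text{whenever }0\le p\le5,\ 0\le p'\le18.\tag{1}$$
Throughout, $d$ is large in terms of $a$ (and of $\gamma$ in Section 9). Put
$$\lambda=D^{-1/3},\quad S=(a\log D)^{1/3},\quad\omega(s)=e^{s^3},\quad q=1/\omega,$$
so that $D\lambda^3=1$, and $1\le\omega\le D^a$ on $[0,S]$. Also put
$$R=\lceil D^{3a+4\delta}\rceil,\quad k_1=\lceil D^{3a+6\delta}\rceil,\quad K=17k_1,\quad\Lambda=3S^2+3S+2.$$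
Since $S,\Lambda$ are bounded by powers of $\log D$ and $K\le34D^{3a+6\delta}$,
$$100\,K\Lambda S\le D^{3a+7\delta}.\tag{2}$$

**Definition 5 (clocks).** The edges receive independent birth times $\tau_e$ with hazard rate $\lambda\omega(s)$, that is, $P(\tau_e>s)=\exp(-\lambda\int_0^s\omega)$. Since $\int_0^\infty\omega=\infty$, all edges are born; the birth times are almost surely distinct and their order is uniform. At time $\tau_e$ the edge $e$ is chosen iff no face $f\ni e$ has $f\setminus e$ entirely chosen. So in $Q_d$ the finally chosen set is $E(G_M)$. Example: in $Q_2$ the edge with the largest birth time is the one that is not chosen.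

A born edge is chosen or closed. So **open edges are unborn**, and each open edge is added at rate $\lambda\omega(s)$. Births of closed edges change nothing. An edge is born by time $S$ with probability
$$\rho\le\lambda\int_0^S\omega\le\lambda SD^a\le D^{-1/3+a+\delta}.\tag{3}$$

The same process will be run on a second graph $Q'$ (Section 5). All that the next definition uses is a family of 4-element faces such that each edge lies in exactly $D$ faces and linearity holds.

**Definition 6 (classes and closing pairs).** For an edge $e$ and $j=0,1,2$ let $X_j(e)=X_j(e,s)$ be the number of faces $f\ni e$ such that $f\setminus e$ has $j$ chosen and $3-j$ open edges; such a face is in *class $j$* (for $e$). For an open edge $h$ let $C_h$ be the set of open $g\ne h$ whose addition closes $h$. Example: at time $0$, $X_0(e)=D$ and $X_1(e)=X_2(e)=0$. In $Q_2$ with two chosen edges and two open edges $g,h$, we have $X_2(h)=1$ and $C_h=\{g\}$.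

Since $h$ is open before the addition, $g\in C_h$ iff some face $f\ni g,h$ has $f\setminus\{g,h\}$ chosen. This relation is symmetric in $g,h$. Each face counted in $X_2(h)$ supplies one such $g$, and by linearity distinct faces supply distinct $g$. Therefore
$$|C_h|=X_2(h),\qquad\text{and adding an open }g\text{ closes exactly }X_2(g)\text{ open edges.}\tag{4}$$

**The heuristic in this clock.** Suppose that at time $s$ edges behave as if independently chosen with probability about $\lambda s$ and open with probability about $q(s)$. Then an open edge has $X_2\approx 3D(\lambda s)^2q$. Each of the corresponding edges is added at rate $\lambda\omega$, so it is closed at rate $3D\lambda^3s^2q\omega=3s^2$ if $\omega=1/q$. It is itself chosen at the much smaller rate $\lambda\omega$. So $q'=-3s^2q$, $q=e^{-s^3}$. The density of chosen edges grows at rate $\lambda\omega q=\lambda$, which is consistent with $\lambda s$. This is why the hazard rate was taken to be $\lambda e^{s^3}$. At time $S$ the degree should be about $\lambda dS\approx a^{1/3}\Psi_d$. The logarithm appears because the process has to be followed until the density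 of open edges is a power of $D$. More generally one expects $X_j\approx\binom3jD(\lambda s)^jq^{3-j}$.

## 4. Atypical edges of $Q_d$, and too many open edges

**Tracking all edges of $Q_d$.** The natural plan is to show by martingale concentration that *every* unborn edge of $Q_d$ has $X_j$ close to its predicted value up to time $S$, with a union bound over the $d2^{d-1}$ edges. The union bound cannot succeed, because the statement is false with high probability. Take $s=1$, where the prediction is $X_2\approx 3D^{1/3}q(1)$. An edge is unborn at time $1$ with probability $\exp(-\lambda\int_0^1e^{u^3}du)\ge e^{-3\lambda}$. So $e$ and the $3D$ other edges in its faces are all unborn with probability at least $\exp(-3\lambda(3D+1))\ge\exp(-10D^{2/3})$; in that case $X_1(e)=X_2(e)=0$. Now take edges $\{x,x+e_1\}$ with base points $x$ ($x_1=0$) at pairwise Hamming distance at least $3$. The vertex sets of their face neighborhoods are disjoint, so the events are independent. A ball of radius $2$ in the $D$-dimensional cube of base points has at most $d^2$ points, so greedily we find at least $2^{d-1}/d^2$ such edges. The probability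 that none has the bad event is at most $\exp(-2^{d-1}d^{-2}e^{-10D^{2/3}})\to0$.

One cannot track a single edge alone either: the rate at which its faces are lost involves $X_2$ of neighboring edges, whose rates involve further neighbors. The way out is to transplant the neighborhood of one vertex into a much smaller graph $Q'$ that *everywhere* looks locally like $Q_d$. There the union bound is affordable. Then we argue that up to time $S$ the status of an edge depends, except with tiny probability, only on clocks within distance about $R$. The price is that only *most* vertices of $Q_d$ are controlled, which is enough.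

**From tracking to an upper bound.** Suppose tracking works up to $S$. Then a typical vertex has about $a^{1/3}\Psi_d$ chosen edges and $dD^{-a}$ open ones. This gives the lower bound on $M$. But the trivial upper bound, chosen plus open, is at least of order $d^{1-a}$ with $1-a>\frac{26}{27}>\frac23$, far too large. What rescues us is that two edges at $v$ in directions $i,j$ cannot both be chosen once the two far edges of the $ij$-face at $v$ are chosen. About a $(\lambda S)^2$ fraction of all pairs $\{i,j\}$ is blocked in this way at time $S$. A set $W$ of $k$ unused directions contains no blocked pair with probability about $\exp(-\binom k2(\lambda S)^2)$. With $k=\gamma\Psi_d$ this is $\exp(-\frac\gamma2a^{2/3}k\log d)$ to leading order, while there are at most $\exp((\frac13+o(1))k\log d)$ sets $W$. So for $\gamma>\frac23a^{-2/3}$ *every* such $W$ contains a blocked pair, and $v$ gains fewer than $k$ edges after time $S$.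

## 5. A small Cayley graph that looks like $Q_d$

**Construction.** Let $H=R+10$ and $m=2H+1$; then $m<d$, since $3a+4\delta<1$. Choose $r$ with $(d+1)^{m-1}<2^r\le2(d+1)^{m-1}$. Choose $s_1,\dots,s_d\in\mathbb F_2^r$ greedily so that any $m$ of them are linearly independent: $s_{i+1}$ must avoid all sums of at most $m-1$ earlier vectors, and there are at most $(d+1)^{m-1}<2^r$ of these. Let $Q'$ be the Cayley graph on $\mathbb F_2^r$ with generators $s_1,\dots,s_d$: its edges are the pairs $\{y,y+s_i\}$. Its *faces* are the edge sets of the $4$-cycles $y,y+s_i,y+s_i+s_j,y+s_j$ with $i\ne j$. It has $n=d2^{r-1}\le(d+1)^m$ edges, so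
$$\log n\le(2R+21)\log(d+1)\le D^{3a+5\delta}.\tag{5}$$

Small examples show what independence is for. With $d=6$, $r=5$, $s_1,\dots,s_5$ the standard basis and $s_6=s_1+\dots+s_5$, the only linear relation is the sum of all six, so any $5$ are independent: here $m=5$, and the graph is the cube $Q_6$ with antipodal vertices identified. With $d=3$, $r=2$ and $s_1,s_2,s_3$ the nonzero vectors of $\mathbb F_2^2$, only any $2$ are independent. The graph is $K_4$, each edge is in $2$ faces, but two disjoint edges lie in two common faces, so linearity fails.

**Step 1: $Q'$ is locally a cube.** Let $\varphi:\mathbb F_2^d\to\mathbb F_2^r$ be linear with $\varphi(e_i)=s_i$. A nonzero vector of weight at most $m$ has nonzero image. Let $x,y$ have weight at most $H$. If $\varphi(x)=\varphi(y)$, then $x+y$, of weight at most $2H$, maps to $0$, so $x=y$. If $\varphi(x)+s_i=\varphi(y)$, then $x+y+e_i$, of weight at most $2H+1=m$, maps to $0$, so $y=x+e_i$. Hence $\varphi$ maps the ball of radius $H$ about $0$ isomorphically onto an induced subgraph of $Q'$.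

For an edge $e$ of $Q_d$ let $t(e)$ be the maximal weight of its endpoints. Faces containing $e$ have all vertices of weight at most $t(e)+1$. The faces at $e$ correspond to the $D$ directions other than that of $e$. In $Q'$ a face containing $\varphi(e)$ is likewise determined by its other direction, different directions giving different faces since the $s_i$ are distinct. So for $t(e)\le H-1$, $\varphi$ maps the faces containing $e$ bijectively to those containing $\varphi(e)$.

**Step 2: $Q'$ has the two face properties.** Every edge of $Q'$ can be translated to some $\{0,s_i\}=\varphi(\{0,e_i\})$, and translations preserve faces. By Step 1 this edge lies in exactly $D$ faces. Two faces through it sharing a second edge would pull back (injectively on edges) to two such faces of $Q_d$, so linearity holds.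

**Lemma 3 (locality).** Couple the processes on $Q_d$ and $Q'$ by giving $e$ and $\varphi(e)$ the same birth time when $t(e)\le H$, with all other birth times independent. With probability at least $1-d^3e^{-R}$, for all $e$ with $t(e)\le2$: $e$ is chosen by time $S$ in $Q_d$ iff $\varphi(e)$ is chosen by time $S$ in $Q'$.

Call an edge $e$ with $t(e)\le H$ *discrepant* if $e$ and $\varphi(e)$ have different status (chosen or not chosen) at time $S$. For example, an edge with $t(e)=H$ lies in faces that leave the ball, where the clocks of the two processes differ. It is discrepant if it is born by $S$ and such a face blocks it in one process while nothing blocks it in the other.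

**Step 1: a discrepancy has a cause one face away.** The aim is to turn a discrepancy near $0$ into a long chain of births. Let $e$ be discrepant with $t(e)\le H-1$, and identify faces at $e$ and at $\varphi(e)$. In one process $e$ was added by time $S$, so $\tau_e\le S$. In the other it was rejected, so there is a face $f\ni e$ with $f\setminus e$ all chosen in that process before $\tau_e$. In the first process not all of $f\setminus e$ was chosen before $\tau_e$. So some $e_1\in f\setminus e$, born before $\tau_e$, was chosen in the second process but not in the first. As $\tau_{e_1}<\tau_e\le S$, its statuses are final, so $e_1$ is discrepant. All of $f\setminus e$ is born before $\tau_e$, and $t(e_1)\le t(e)+1$.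

Start from a discrepant $e_0$ with $t(e_0)\le2$ and iterate $R$ times, which is possible since $2+(R-1)\le H-1$. This gives a chain $(e_0,f_0,e_1,f_1,\dots,f_{R-1},e_R)$ in $Q_d$ with $e_l,e_{l+1}\in f_l$, $e_l\ne e_{l+1}$, $\tau_{e_0}>\tau_{e_1}>\dots>\tau_{e_R}$, and all edges of $\bigcup f_l$ born by $S$.

**Step 2: such chains are unlikely.** Fix $e_0$; we bound the expected number of chains. Put $E_0=\{e_0\}$, $E_{l+1}=E_l\cup f_l$ and $a_l=|f_l\setminus E_l|\in\{0,1,2,3\}$. The $e_l$ are distinct. Given that all of $E_R$ is born by $S$, the order of $\tau_{e_0},\dots,\tau_{e_R}$ is uniform. So a fixed sequence is a chain with probability at most $\rho^{|E_R|}/(R+1)!$, where $|E_R|=1+\sum a_l$.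

Count the choices of $(f_l,e_{l+1})$ given the past. If $a_l=3$ there are at most $3D$. If $a_l\le2$, then $f_l$ contains $e_l$ and some element of $E_l\setminus\{e_l\}$. This set has at most $3l\le3R$ elements, so by linearity there are at most $3R$ choices of $f_l$ and at most $9R$ of the pair. Let $A$ be the number of $l$ with $a_l=0$. Since $E_R$ contains the $R+1$ distinct edges $e_l$, we get $R+1\le1+3(R-A)$, i.e. $A\le2R/3$.

Put $\Xi=3D^{3a+3\delta}$. By (3), $3D\rho^3\le\Xi$. By (1), $9R\rho\le1\le\Xi$, as $R\rho\le2D^{-1/3+4a+5\delta}$. So, counting $\rho^{a_l}$ with step $l$, a step with $a_l\ge1$ contributes a factor at most $\Xi$ and a step with $a_l=0$ a factor at most $9R$. Summing over the $4^R$ patterns $(a_l)$ and using $R!\ge(R/e)^R$, the expected number of chains from $e_0$ is at most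
$$4^R\max_{A\le2R/3}\frac{(9R)^A\Xi^{R-A}}{R!}\le(36e)^R\max_{A\le2R/3}(\Xi/R)^{R-A}\le(36e)^R(3D^{-\delta})^{R/3}\le e^{-R},$$
since $\Xi/R\le3D^{-\delta}<1$ and $R-A\ge R/3$. There are at most $d^3$ edges with $t(e)\le2$; sum over them. $\square$

The length $R$ exceeds $D^{3a}$ because a chain can be continued in about $D\rho^3\lesssim D^{3a+3\delta}$ fully born ways per step, and only the factor $1/R!$ from the ordering of births beats this.

## 6. A martingale inequality and crude counts in $Q'$

We recall two textbook facts. The filtration is generated by the processes $1[\tau_e\le s]$. A *predictable* quantity at time $s$ is, in our uses, one computed from the state just before $s$. In particular, if $\sigma$ is the infimum of the times at which some condition on the current state holds, then $1[s\le\sigma]$ is predictable, since $\{s\le\sigma\}$ says that the condition fails at all times before $s$.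

**Fact 1.** Let $\Phi$ be a function of time and state that changes smoothly between births with derivative $\Phi'$ and jumps by $\Delta_g$ (predictable) when the unborn edge $g$ is born, all bounded by deterministic constants. Then $\Phi(s)-\Phi(0)-\int_0^s\big(\Phi'+\lambda\omega\sum_{g\text{ unborn}}\Delta_g\big)du$ is a martingale, and so is its stopped version. The integrand is called the *drift* of $\Phi$. Example: for $\Phi=1[\tau_g\le s]$ the drift is $\lambda\omega1[\tau_g>s]$.

**Fact 2.** A right-continuous supermartingale $Z\ge0$ with $Z(0)=1$ satisfies $P(\sup Z\ge z)\le1/z$.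

**Lemma 4.** Let $\Delta_g(s)$ be predictable, $\Delta_g(s)=0$ unless $g$ is open at $s-$, with $|\Delta_g|\le b$ and $\int_0^S\lambda\omega\sum_g|\Delta_g|\,ds\le V$ for deterministic $b,V$. Let $\mathcal M(s)=\sum_{g:\tau_g\le s}\Delta_g(\tau_g)-\int_0^s\lambda\omega\sum_g\Delta_g\,du$. Then for $0<x\le2V$, $P(\sup_{s\le S}|\mathcal M(s)|\ge x)\le2e^{-x^2/(4bV)}$.

*Proof.* Let $0<\eta\le1/b$ and $Z(s)=\exp\big(\eta\mathcal M(s)-\eta^2\int_0^s\lambda\omega\sum_g\Delta_g^2\,du\big)$. At the birth of $g$ it is multiplied by $e^{\eta\Delta_g}$, and open edges are born at rate $\lambda\omega$. So by Fact 1 its drift is $Z\lambda\omega\sum_g(e^{\eta\Delta_g}-1-\eta\Delta_g-\eta^2\Delta_g^2)\le0$, because $e^u-1-u\le u^2$ for $|u|\le1$. There are at most $n$ jumps, so $\mathcal M\le nb+V$ and $Z$ is bounded; it is a supermartingale with $Z(0)=1$. Since $\int_0^S\lambda\omega\sum\Delta_g^2\le bV$, Fact 2 gives $P(\sup\mathcal M\ge x)\le e^{-\eta x+\eta^2bV}$. Take $\eta=x/(2bV)\le1/b$, which gives $e^{-x^2/(4bV)}$. Apply the same to $-\mathcal M$. $\square$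

**Definition 7 (crude counts).** For distinct edges $\alpha,\beta$ let $Y_s(\alpha,\beta)$ be the number of edges $c\notin\{\alpha,\beta\}$ for which there are distinct faces $f\ni\alpha,c$ and $f'\ni\beta,c$ with $f\setminus\{\alpha,c\}$ and $f'\setminus\{\beta,c\}$ all born by $s$. Next write $u_i=\{0,s_i\}$, $a_{ij}=\{s_i,s_i+s_j\}$ and $F_{ij}=\{u_i,u_j,a_{ij},a_{ji}\}$ for the corresponding face at $0$. By Section 5 the edges $a_{ij}$, over ordered pairs $i\ne j$, are distinct. For an edge $g\not\ni0$ let $Y'_s(g)$ be the number of ordered pairs $(i,j)$, $i\ne j$, with $a_{ij}\ne g$, such that some face $f'\ni g,a_{ij}$, $f'\ne F_{ij}$, has $f'\setminus\{g,a_{ij}\}$ born by $s$, and $a_{ji}$ is born by $s$.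

Examples, drawn in $Q_3$ (with $e_i$ for $s_i$). Let $c$ be an edge with faces $f,f'$, and let $\alpha\in f\setminus c$, $\beta\in f'\setminus c$. If the other four edges of $f\cup f'$ besides $\alpha,\beta,c$ are born, then $c$ counts in $Y(\alpha,\beta)$. Let $g=\{e_1+e_3,e_1+e_2+e_3\}$. It shares the face $x_1=1$ with $a_{12}$. If the other two edges of that face, and also $a_{21}=\{e_2,e_1+e_2\}$, are born, then $(1,2)$ counts in $Y'(g)$.

**Lemma 5.** With probability at least $1-2n^2e^{-k_1}$, $Y_S(\alpha,\beta)\le K$ and $Y'_S(g)\le K$ for all $\alpha\ne\beta$ and all $g\not\ni0$.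

*Proof.* Both counts are nondecreasing in $s$. The plan is to extract many disjoint fully born sets from a large count.

Fix $\alpha,\beta$. There are at most $3D$ candidates $c$ (edges sharing a face with $\alpha$), each with unique faces $f_c\ni\alpha,c$ and $f'_c\ni\beta,c$. As $f_c\ne f'_c$ and both contain $c$, linearity gives $f_c\cap f'_c=\{c\}$, so $\mathcal E_c=(f_c\setminus\{\alpha,c\})\cup(f'_c\setminus\{\beta,c\})$ has $4$ elements. An edge $x$ lies in at most $4$ of the sets $\mathcal E_c$: if $x\in f_c\setminus\{\alpha,c\}$, then $f_c$ is the face through $\alpha,x$ and $c\in f_c\setminus\{\alpha,x\}$ has $2$ options; similarly for $f'_c$. So each $\mathcal E_c$ meets at most $12$ others, and $Y_S>17k_1$ yields greedily $k_1$ pairwise disjoint fully born $\mathcal E_c$. By (3) and (1) this has probability at most $(3D)^{k_1}\rho^{4k_1}\le(3D^{-1/3+4a+4\delta})^{k_1}\le e^{-k_1}$.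

Fix $g\not\ni0$. There are at most $3D$ candidates $(i,j)$, since $a_{ij}$ shares a face with $g$ and determines $(i,j)$. The set $\mathcal E_{ij}=(f'\setminus\{g,a_{ij}\})\cup\{a_{ji}\}$ has $3$ elements, because $a_{ji}\in f'$ would force $f'=F_{ij}$. Each $x$ is in at most $3$ of these sets: $2$ options if $x\in f'\setminus\{g,a_{ij}\}$, as before, and $1$ if $x=a_{ji}$. So each set meets at most $6$ others, and $Y'_S>K$ yields $k_1$ disjoint fully born ones. This has probability at most $\binom{3D}{k_1}\rho^{3k_1}\le(3eD\rho^3/k_1)^{k_1}\le(3eD^{-3\delta})^{k_1}\le e^{-k_1}$. Sum over at most $n^2$ pairs and $n$ edges. $\square$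

## 7. Tracking $X_0,X_1,X_2$ on $Q'$

**Normalization.** Let $B_j(e,s)=X_j(e,s)/N_j$ with $N_j=D\lambda^jq(s)^{3-j}$. The predicted values are $\beta_0=1$, $\beta_1=3s$, $\beta_2=3s^2$. The allowed error is
$$\theta(s)=D^{-\kappa}e^{s^3+3s^2+6s},\quad\kappa=a+3\delta,\qquad\theta'=(3s^2+6s+6)\theta,\qquad\theta\le\theta(S)\le D^{-2\delta}\le1.$$
The bound on $\theta(S)$ holds because $e^{S^3}=D^a$ and $e^{3S^2+6S}\le D^\delta$. Since $D\lambda^3=1$, we have
$$\lambda\omega X_2(h)=B_2(h).\tag{6}$$

Let $\sigma$ be the infimum of $s\le S$ such that (i) $|B_j(e,s)-\beta_j(s)|>\theta(s)$ for some $j$ and some $e$ unborn at $s$ (i.e. $\tau_e>s$), or (ii) $Y_s(\alpha,\beta)>K$ for some $\alpha\ne\beta$, or (iii) $Y'_s(g)>K$ for some $g\not\ni0$. If there is no such $s$, set $\sigma=S$ and say that $\mathcal G$ occurs.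

For $s<\sigma$ we have $Y_s,Y'_s\le K$ and $B_j(e)\le\beta_j+\theta\le\Lambda$ for unborn $e$. The same holds for left limits at $\sigma$ (for $e$ with $\tau_e\ge\sigma$). In particular an open $g$ satisfies
$$X_2(g)\le\Lambda D^{1/3}q,\qquad1+X_2(g)\le2\Lambda D^{1/3}q,\tag{7}$$
because $N_2=D^{1/3}q$ and $D^{1/3}q\ge D^{1/3-a}\ge1$.

**Proposition 6.** $P(\mathcal G^c)\le e^{-D^\delta}$.

**Step 1: how a face moves between classes.** Fix $e$ and consider times before $\min(\sigma,\tau_e)$, so that $e$ is not chosen. Let $f\ni e$ be in class $j$, and let $h$ run over the $3-j$ open edges of $f\setminus e$. Suppose some $g\in f\setminus\{e,h\}$ were in $C_h$. The face through $g,h$ is $f$, so $f\setminus\{g,h\}$, which contains $e$, would be chosen; but $e$ is not chosen. So $C_h\cap f\subseteq\{e\}$.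

Hence adding an open $h\in f\setminus e$ closes no other edge of $f\setminus e$, and $f$ passes from class $j$ to class $j+1$. Otherwise, before $\tau_e$, $f$ leaves its class exactly when some $g\in\bigcup_hC_h\setminus\{e\}$ is added; then $f\setminus e$ contains a closed edge and $f$ never returns to a class. So class $j$ is entered only from class $j-1$.

We estimate the size of the union. If $g\in C_h\cap C_{h'}$ with $h\ne h'$, the two faces through $g,h$ and through $g,h'$ involved are distinct, for otherwise the open edge $h'$ would have to be chosen. So $g$ is counted in $Y_s(h,h')$, and $|C_h\cap C_{h'}|\le K$. There are at most three pairs, so with (4)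
$$\sum_hX_2(h)-3K-1\le\Big|\bigcup_hC_h\setminus\{e\}\Big|\le\sum_hX_2(h).\tag{8}$$

**Step 2: the drift of $B_j$.** Let $\Delta_g$ be the jump of $B_j(e)$ caused by adding the open edge $g\ne e$, and $\mathcal M$ the martingale of Lemma 4 for these $\Delta_g$, stopped at $\min(\sigma,\tau_e)$. Collect the contributions:

* Between jumps $B_j$ changes through the factor $q^{-(3-j)}=e^{(3-j)s^3}$, which contributes $3(3-j)s^2B_j$.
* A face in class $j-1$ has $4-j$ open edges besides $e$, so it enters class $j$ at rate $(4-j)\lambda\omega$. This contributes $(4-j)\lambda\omega X_{j-1}/N_j=(4-j)B_{j-1}$ (with $B_{-1}=0$), as $N_j=N_{j-1}\lambda\omega$.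
* A face in class $j$ leaves at rate $(3-j)\lambda\omega+\lambda\omega|\bigcup_hC_h\setminus\{e\}|$.

By (6) and (8), for $s\le\sigma$, $s<\tau_e$, we have $B_j(e,s)=B_j(e,0)+\mathcal M(s)+\int_0^sA_j\,du$ with
$$A_j=(4-j)B_{j-1}-\frac1{N_j}\sum_f\sum_h(B_2(h)-3u^2)+r_j,\qquad|r_j|\le(3K+4)\lambda\omega B_j,$$
where $f$ runs over the faces in class $j$ and $h$ over the open edges of $f\setminus e$. The term $3u^2$ appears $(3-j)X_j$ times, which accounts for the first bullet.

**Step 3: the error function absorbs the drift error.** Open edges are unborn, so $|B_2(h)-3u^2|\le\theta$ before $\sigma$. Also $\beta_j'=(4-j)\beta_{j-1}$ (with $\beta_{-1}=0$), and $B_j(e,0)=\beta_j(0)$. Hence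
$$|B_j-\beta_j|(s)\le|\mathcal M(s)|+\int_0^s\Big[(4-j)1_{j\ge1}\theta+(3-j)\theta(\beta_j+\theta)+(3K+4)\lambda\omega\Lambda\Big]du.$$
For $j=0,1,2$ the first two terms sum to at most $6\theta$, $(5+6u)\theta$, $(3+3u^2)\theta$ (as $\theta\le1$), hence to at most $\theta'$ in each case. This is what $\theta$ was designed for. By (2) the last term integrates to at most
$$(3K+4)\Lambda S\,D^{-1/3+a}\le D^{-1/3+4a+8\delta}\le\tfrac14D^{-\kappa},$$
because $5a+11\delta<\frac13$ by (1). Since $\theta(0)=D^{-\kappa}$, if $|\mathcal M|<\frac12D^{-\kappa}$ throughout, then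
$$|B_j-\beta_j|(s)<\theta(s)-\theta(0)+\tfrac34D^{-\kappa}<\theta(s)\qquad(s\le\sigma,\ s<\tau_e).\tag{9}$$

**Step 4: the jumps are small.** We need $b$ and $V$ for Lemma 4. Adding $g$ changes $X_j(e)$ by at most $1+X_2(g)$: at most one face contains both $e$ and $g$, and each of the $X_2(g)$ newly closed edges lies in at most one face with $e$. For $j=2$ this is too weak, and we refine it. Let $f\ni e$ be in class $2$ with $g\notin f$, and suppose $f$ is lost because its open edge $h$ is closed. Then $f\setminus\{e,h\}$ is chosen, and $h$ is closed via a face $f'\ni g,h$, $f'\ne f$, with $f'\setminus\{g,h\}$ chosen. So $h$ is counted in $Y(e,g)$, and $h$ determines $f$. The change is thus at most $1+Y(e,g)\le1+K$.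

Divide by $N_0=Dq^3$, $N_1=D^{2/3}q^2$, $N_2=D^{1/3}q$ and use (7). The jumps of $B_0,B_1,B_2$ are at most $2\Lambda D^{-2/3}\omega^2$, $2\Lambda D^{-1/3}\omega$, $2KD^{-1/3}\omega$. All are at most $b:=D^{-1/3+4a+8\delta}$. Adding the rates of entering and of leaving,
$$\lambda\omega\sum_g|\Delta_g|\le3\Lambda+3\lambda\omega\Lambda+3\Lambda^2,$$
whose integral over $[0,S]$ is at most a power of $\log D$; so $V=D^\delta$ is admissible. Lemma 4 with $x=\frac12D^{-\kappa}$ and $2\kappa=2a+6\delta$ shows that $|\mathcal M|$ reaches $x$ with probability at most $2\exp(-\frac1{16}D^{1/3-6a-15\delta})$, for each $(e,j)$.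

**Step 5: union bound.** Suppose $\mathcal G$ fails. If neither (ii) nor (iii) occurs by time $S$, then times at which (i) holds for some fixed $e$ and $j$ (there are finitely many) decrease to $\sigma$ or equal it. Such an $e$ is unborn at $\sigma$, and by right-continuity $|B_j(e,\sigma)-\beta_j(\sigma)|\ge\theta(\sigma)$. By (9) at $s=\sigma<\tau_e$, the martingale for $(e,j)$ has reached $\frac12D^{-\kappa}$. With Lemma 5,
$$P(\mathcal G^c)\le6n\exp(-\tfrac1{16}D^{1/3-6a-15\delta})+2n^2e^{-k_1}.$$
Here $\log n\le D^{3a+5\delta}$ by (5), and $k_1\ge D^{3a+6\delta}$. Finally $\frac13-6a-15\delta-(3a+5\delta)=\frac13-9a-20\delta=\frac{40}3\delta>0$, because $9a=\frac13-\frac{100}3\delta$. So both terms are small and the sum is at most $e^{-D^\delta}$. $\square$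

This last comparison is where $a<\frac1{27}$ enters: up to $\delta$'s, the number of edges is $\exp(D^{3a})$ and the concentration is $\exp(-D^{1/3-6a})$.

## 8. Chosen and open edges at one vertex of $Q'$

**Proposition 7.** With probability at least $1-2e^{-D^\delta}$, at time $S$ the number of chosen edges at the vertex $0$ of $Q'$ is $(1\pm2D^{-\delta})\lambda dS$, and the number of open edges at $0$ is $(1\pm D^{-\delta})dD^{-a}$.

**Step 1: open edges.** Let $O(s)$ be the number of open edges at $0$ and $y=O/(dq)$, so $y(0)=1$. Let $\sigma_0$ be the infimum of $s\le S$ with $s\ge\sigma$ or $|y-1|>D^{-\delta}$. An open $h\ni0$ is lost when it is added or when an element of $C_h$ is added, at total rate $\lambda\omega+\lambda\omega X_2(h)=\lambda\omega+B_2(h)$. The factor $q^{-1}$ contributes $3s^2y$. Since $|B_2(h)-3s^2|\le\theta$, before $\sigma_0$ the drift of $y$ is at most $(\theta+\lambda\omega)y$ in absolute value.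

By (7), jumps of $y$ are at most $(1+X_2(g))/(dq)\le2\Lambda D^{-2/3}\le D^{-2/3+\delta}=:b$. Moreover $\lambda\omega\sum_g|\Delta_g|\le(\lambda\omega+\Lambda)y\le2(1+\Lambda)$, so $V=D^\delta$ is admissible. By Lemma 4 the martingale part, stopped at $\sigma_0$, stays below $\frac12D^{-\delta}$ in absolute value except with probability $2\exp(-\frac1{16}D^{2/3-4\delta})$. Outside this event and on $\mathcal G$,
$$|y-1|<\tfrac12D^{-\delta}+2S(D^{-2\delta}+D^{-1/3+a})<D^{-\delta}\quad\text{up to and including }\sigma_0.$$
On $\mathcal G$ we have $\sigma=S$. If $\sigma_0<S$, right-continuity would give $|y-1|\ge D^{-\delta}$ at $\sigma_0$. So $\sigma_0=S$, and the claim on open edges follows from $q(S)=D^{-a}$.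

**Step 2: chosen edges.** The number of chosen edges at $0$, stopped at $\sigma_0$, has unit jumps with intensity $\lambda\omega O=\lambda dy\in\lambda d(1\pm D^{-\delta})$. Lemma 4 with $b=1$, $V=2\lambda dS$ and $x=D^{-\delta}\lambda dS$ gives the claim, with failure probability at most $2\exp(-\frac18D^{-2\delta}\lambda dS)$. The three failure probabilities, $P(\mathcal G^c)\le e^{-D^\delta}$ included, sum to at most $2e^{-D^\delta}$. $\square$

## 9. Large sets of unused directions contain a blocked pair

**Proposition 8.** Fix $\gamma>\frac23a^{-2/3}$ and $k=\lceil\gamma\Psi_d\rceil$. With probability at least $1-2e^{-D^\delta}$, every $W\subset[d]$ with $|W|=k$ such that no $u_i$ $(i\in W)$ is chosen by time $S$ contains $i\ne j$ with both $a_{ij},a_{ji}$ chosen by time $S$.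

Fix $W$ and let $L=\binom k2\ge D^{4/3}$. Let $P_0,P_1,P_2$ be the numbers of pairs $\{i,j\}\subset W$ for which, respectively, $a_{ij},a_{ji}$ are both open; one is open and one chosen; both are chosen. Example: at time $0$, $P_0=L$ and $P_1=P_2=0$. Let $T_W$ be the first time some $u_i$, $i\in W$, is chosen, and
$$E_W=\mathcal G\cap\{T_W>S\}\cap\{P_2(S)=0\}.$$
If the asserted property fails, then $\mathcal G^c$ or some $E_W$ occurs. So we bound $P(E_W)$, well enough to sum over $\binom dk$ sets.

**Step 1: how pairs change up to $T_W$.** The aim is to see that the unchosen $u_i$ decouple the two far edges of each face. In the state just before any time $\le T_W$, no $u_i$ ($i\in W$) is chosen. Let $i,j\in W$ and $a_{ij}$ be open, and suppose adding $g$ closes $a_{ij}$ via a face $f'\ni g,a_{ij}$, so $f'\setminus\{g,a_{ij}\}$ is chosen. Then $f'\ne F_{ij}$, since $F_{ij}\setminus\{g,a_{ij}\}$ contains $u_i$ or $u_j$. Consequently: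

* No edge $g\ni0$ closes $a_{ij}$. A face containing $u_l$ has the form $F_{lm}$, whose edges not at $0$ are $a_{lm},a_{ml}$; if it contains $a_{ij}$, it is $F_{ij}$.
* Adding $a_{ji}$ does not close $a_{ij}$, since the face through both is $F_{ij}$.
* If $a_{ji}$ is chosen, every $(i,j)$ with $a_{ij}$ closed by $g$ is counted in $Y'(g)$. Here $g\not\ni0$ by the first bullet, and chosen edges are born.
* If both are open, then $|C_{a_{ij}}\cap C_{a_{ji}}|\le Y(a_{ij},a_{ji})\le K$ before $\sigma$. A common element $g$ comes with two faces, and these are distinct, since a face containing both $a_{ij}$ and $a_{ji}$ is $F_{ij}$.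

**Step 2: drifts of the normalized counts.** Let $p_0=P_0/(Lq^2)$ and $p_1=P_1/(L\lambda q)$, so $p_0(0)=1$, $p_1(0)=0$; the predictions are $1$ and $2s$. Let $\sigma_W$ be the infimum of $s\le S$ with $s\ge\min(\sigma,T_W)$, or $P_2(s)\ge1$, or $|p_0-1|>D^{-\delta}$, or $|p_1-2s|>4SD^{-\delta}$ (and $\sigma_W=S$ if there is none). Consider times before $\sigma_W$.

A pair in $P_0$ is lost when $a_{ij}$ or $a_{ji}$ is added or when an element of $C_{a_{ij}}\cup C_{a_{ji}}$ is added. These are different edges by the second bullet, so the rate is $2\lambda\omega+\lambda\omega|C_{a_{ij}}\cup C_{a_{ji}}|$. By (4), (6) and the fourth bullet it equals $B_2(a_{ij})+B_2(a_{ji})$ up to an error in $[-K\lambda\omega,2\lambda\omega]$. The factor $q^{-2}$ contributes $6s^2p_0$.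

For $p_1$, a pair is gained exactly when one edge of a $P_0$-pair is added (second bullet), which contributes $2\lambda\omega P_0/(L\lambda q)=2p_0$. The losses are $\lambda\omega p_1$ by addition of the open edge, and $\sum_hB_2(h)/(L\lambda q)$ by closing, with $h$ running over the open edges of the $P_1$-pairs. The factor $q^{-1}$ contributes $3s^2p_1$. With $|B_2(h)-3s^2|\le\theta$ we get
$$|\mathrm{drift}(p_0)|\le2\theta p_0+(K+2)\lambda\omega p_0,\qquad|\mathrm{drift}(p_1)-2|\le2|p_0-1|+(\theta+\lambda\omega)p_1.\tag{10}$$

**Step 3: concentration of $p_0,p_1$.** An addition of $g$ affects at most one pair containing $g$ as one of its two far edges, and the pairs of the $X_2(g)$ newly closed edges. So by (7) and $L\ge D^{4/3}$ jumps of $p_0$ are at most $(1+X_2(g))/(Lq^2)\le2\Lambda D^{-1}\omega\le D^{-1+a+\delta}$. For $p_1$ the first and third bullets say that at most $K$ pairs are lost through closing, so jumps are at most $(1+K)/(L\lambda q)\le2KD^{-1}\omega\le D^{-1+4a+8\delta}$. By the first bullet, births of $u_i$, $i\in W$, do not alter $p_0,p_1$ up to and including $T_W$. Take $b=D^{-1+4a+8\delta}$. The total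 rates of absolute change are at most $2(\lambda\omega+\Lambda)p_0\le4(1+\Lambda)$ and $2p_0+(\lambda\omega+\Lambda)p_1\le4+(1+\Lambda)(2S+1)$, so $V=D^\delta$ is admissible. By Lemma 4 both martingale parts, stopped at $\sigma_W$, stay below $\frac12D^{-\delta}$ in absolute value except on an event of probability at most $4\exp(-\frac1{16}D^{1-4a-11\delta})$, which we call exceptional.

On $E_W$ we have $\sigma=S$, $T_W>S$, and $P_2=0$ on $[0,S]$, since $P_2$ is nondecreasing. On $E_W$ minus the exceptional event, (10), (2) and $\theta,\lambda\omega\le D^{-2\delta}$ give, up to and including $\sigma_W$,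
$$|p_0-1|<\tfrac12D^{-\delta}+2S(2D^{-2\delta}+2D^{-1/3+4a+7\delta})<D^{-\delta},$$
$$|p_1-2s|<\tfrac12D^{-\delta}+2SD^{-\delta}+2S(2S+1)D^{-2\delta}<4SD^{-\delta}.$$
If $\sigma_W<S$, right-continuity would give equality or excess at $\sigma_W$ in one of the two defining bounds. So $\sigma_W=S$, and, as $\lambda\omega P_1=L\lambda^2p_1$,
$$\xi:=\int_0^{\sigma_W}\lambda\omega P_1\,ds=L\lambda^2\int_0^Sp_1\,ds\ge L\lambda^2S^2(1-4D^{-\delta}).$$

**Step 4: $P_2$ is unlikely to stay at $0$.** While it is $0$, $P_2$ becomes positive exactly when the open edge of a $P_1$-pair is added, and different pairs have different edges; so this happens at rate $\lambda\omega P_1$. Consider $J(s)=1[P_2(s\wedge\sigma_W)=0]\exp\big(\int_0^{s\wedge\sigma_W}\lambda\omega P_1\big)$. It grows at relative rate $\lambda\omega P_1$ and drops to $0$ at rate $\lambda\omega P_1$, so its drift is $0$. It is bounded, since $P_1\le L$. So $J$ is a martingale with mean $1$, and since $J(S)\ge e^x$ when $P_2(\sigma_W)=0$ and $\xi\ge x$,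
$$P(P_2(\sigma_W)=0,\ \xi\ge x)\le e^{-x}.$$
With Step 3 this gives
$$P(E_W)\le4\exp(-\tfrac1{16}D^{1-4a-11\delta})+\exp(-(1-o(1))L\lambda^2S^2).$$

**Step 5: sum over $W$.** We have
$$L\lambda^2S^2=(1+o(1))\tfrac{k^2}2D^{-2/3}(a\log D)^{2/3}=(1+o(1))\tfrac\gamma2a^{2/3}\,k\log d,$$
since $k\,d^{-2/3}(\log d)^{2/3}=(1+o(1))\gamma\log d$. On the other hand $\log\binom dk\le k\log(ed/k)\le(\frac13+o(1))k\log d$, and $\frac\gamma2a^{2/3}>\frac13$. So the second terms sum to at most $\exp(-c'k\log d)$ for some $c'>0$. For the first terms, $\log\binom dk\le D^{2/3+\delta}$, and $1-4a-11\delta>\frac23+\delta$ because $4a+12\delta<\frac13$ by (1). Hence $P(\bigcup_WE_W)\le e^{-D^{1/2}}$. With $P(\mathcal G^c)\le e^{-D^\delta}$ the property fails with probability at most $2e^{-D^\delta}$. $\square$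

## 10. Typical vertices of $Q_d$ and the proof of Theorem 2

Fix $\gamma>\frac23a^{-2/3}$ and $k=\lceil\gamma\Psi_d\rceil$. For a vertex $v$ of $Q_d$ let $\mathcal A_v$ be the event that at time $S$ in $Q_d$:

1. the number $\deg_S(v)$ of chosen edges at $v$ is $(1\pm2D^{-\delta})\lambda dS$, and the number of open edges at $v$ is $(1\pm D^{-\delta})dD^{-a}$;
2. every $W\subset[d]$ with $|W|=k$, such that no edge at $v$ in a direction of $W$ is chosen, contains $i\ne j$ for which both edges of the $ij$-face at $v$ not incident to $v$ are chosen.

Example of property 2 at $v=0$: the two edges are $\{e_i,e_i+e_j\}$ and $\{e_j,e_i+e_j\}$.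

**Step 1: transfer from $Q'$ to $Q_d$.** By symmetry take $v=0$. The event $\mathcal A_0$ depends only on which edges with $t(e)\le2$ are chosen by time $S$: all edges of faces at $0$ have $t\le2$, and whether $\{0,e_i\}$ is open is determined by the faces containing it. The corresponding event at the vertex $0$ of $Q'$ is the same function of the statuses of the edges $\varphi(e)$. By Lemma 3 and Propositions 7 and 8,
$$P(\mathcal A_v^c)\le d^3e^{-R}+4e^{-D^\delta}\le e^{-d^{\delta/2}}.$$
By Markov's inequality, with probability at least $1-e^{-d^{\delta/2}/2}$ all but at most $2^de^{-d^{\delta/2}/2}$ vertices satisfy $\mathcal A_v$. Call this event $\mathcal V$.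

**Step 2: final degree of a vertex satisfying $\mathcal A_v$.** Note that $\lambda dS=(1+o(1))a^{1/3}\Psi_d$. The final degree is at least $\deg_S(v)\ge(a^{1/3}-o(1))\Psi_d$. Let $W'$ be the set of directions of edges at $v$ chosen after time $S$. If $|W'|\ge k$, apply property 2 to a $k$-subset of $W'$: there are $i,j\in W'$ for which the two far edges of the $ij$-face at $v$ are chosen, and its two edges at $v$ are finally chosen. So $G_M$ contains a copy of $Q_2$, a contradiction. So $|W'|<k$ and
$$(a^{1/3}-o(1))\Psi_d\le\deg_{G_M}(v)\le(a^{1/3}+\gamma+o(1))\Psi_d.\tag{11}$$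

**Step 3: parts (a) and (b).** We have $2M=\sum_v\deg_{G_M}(v)$. On $\mathcal V$ there are $o(2^d)$ exceptional vertices, and they contribute at most $d2^de^{-d^{\delta/2}/2}=o(2^d)$ to the sum. Hence on $\mathcal V$
$$\tfrac12(a^{1/3}-o(1))\Psi_d2^d\le M\le\tfrac12(a^{1/3}+\gamma+o(1))\Psi_d2^d.$$
Here $a<\frac1{27}$ and $\gamma>\frac23a^{-2/3}$ are arbitrary. As $a\uparrow\frac1{27}$ and $\gamma\downarrow\frac23a^{-2/3}$ we have $a^{1/3}\to\frac13$ and $\gamma\to\frac23\cdot9=6$. Given $\eta$, choose $a,\gamma$ close enough to these limits. Then (11) gives degrees in $[(\frac13-\eta)\Psi_d,(\frac{19}3+\eta)\Psi_d]$, and the constants for $M$ become $\frac16-\eta$ and $\frac{19}6+\eta$. With $c=\delta/4$ we have $e^{-d^{\delta/2}/2}\le e^{-d^c}$ for large $d$, which bounds both the failure probability and the fraction of exceptional vertices. This proves (a) and (b).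

**Step 4: part (c).** At time $S$ each edge has been born, that is, examined, independently with probability $1-\exp(-D^{-1/3}\int_0^Se^{u^3}du)$, and the edges that can still be added are exactly the open ones. On $\mathcal V$, sum property 1 over $v$ and divide by $2$. The non-exceptional vertices, $(1-o(1))2^d$ in number, give $(1+o(1))\frac12a^{1/3}\Psi_d2^d$ chosen edges and $(1+o(1))\frac12dD^{-a}2^d$ open edges. The exceptional vertices contribute at most $d2^de^{-d^{\delta/2}/2}$ to either sum, which is negligible since $e^{-d^{\delta/2}/2}=o(D^{-a})$. Again $c=\delta/4$ works. This proves (c), and Theorem 1 follows from (a). $\blacksquare$
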